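# A sharp bound for $\Re\langle [B,A],[B,A]_q\rangle$ by pairing with a Hermitian test matrix

## 1. Pairing a Hermitian matrix with $\lambda BA+(1-\lambda)AB$

Throughout, $\langle X,Y\rangle=\operatorname{tr}(X^*Y)$, conjugate-linear in the first argument. We write $\|X\|=\sqrt{\operatorname{tr}(X^*X)}$ for the Frobenius norm, $\|X\|_{op}$ for the operator norm, and $|v|$ for the Euclidean norm of a vector. For $A,B\in M_n(\mathbb C)$ and real $\lambda$, put
$$T_\lambda=\lambda BA+\mu AB,\qquad \mu=1-\lambda .$$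

The whole proof turns on one number: the trace $\operatorname{tr}(WT_\lambda)$, where $W$ is a Hermitian matrix of our choice. By Cauchy–Schwarz,
$$|\operatorname{tr}(WT_\lambda)|\le\|W\|\,\|T_\lambda\| , \tag{1}$$
so each $W$ gives a lower bound for $\|T_\lambda\|$. A good $W$ is one for which the left side can be read off easily from $A$ and $B$. It will be built from the top singular vectors of $B$.

The purest instance is $B=he^*$ with unit vectors $e,h$. Let $R$ be an orthogonal projection of rank at most $2$ with $Re=e$ and $Rh=h$. Then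
$$\operatorname{tr}(RBA)=\operatorname{tr}(Rhe^*A)=e^*ARh=e^*Ah,\qquad \operatorname{tr}(RAB)=\operatorname{tr}(RAhe^*)=e^*RAh=e^*Ah,$$
so $\operatorname{tr}(RT_\lambda)=a:=e^*Ah$ **for every real** $\lambda$. Since $\|R\|^2\le2$, (1) gives $|a|^2\le2\|T_\lambda\|^2$. On the other side, $BA=h(A^*e)^*$ and $AB=(Ah)e^*$, so $\|BA\|^2+\|AB\|^2=|A^*e|^2+|Ah|^2$. Write $A$ in an orthonormal basis starting with $e$ for the rows and one starting with $h$ for the columns. Then $|A^*e|^2$ is the squared norm of the first row, $|Ah|^2$ that of the first column, and these overlap in the single entry $a$. Hence $|A^*e|^2+|Ah|^2\le\|A\|^2+|a|^2$. As $\|B\|=1$, we have proved, for rank-one $B$ and every real $\lambda$,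
$$\|AB\|^2+\|BA\|^2\le\|A\|^2\|B\|^2+2\|T_\lambda\|^2 .$$

The purpose of these notes is to prove this inequality for all $A,B$ and for $\lambda$ in a certain interval, because that interval settles a question about commutators.

## 2. The $q$-commutator inequality and its extremal pairs

**Definition.** For real $q$ the $q$-deformed commutator is $[X,Y]_q=XY-qYX$, and $[X,Y]=[X,Y]_1$. Set
$$f(A,B;q)=\Re\langle[B,A],[B,A]_q\rangle,\qquad c(q)=\frac{(1+q)+\sqrt{2(1+q^2)}}2 .$$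

With the abbreviations
$$N=\|A\|^2\|B\|^2,\quad x=\|BA\|^2,\quad y=\|AB\|^2,\quad g_0=\Re\langle BA,AB\rangle ,$$
expanding $\langle BA-AB,\,BA-qAB\rangle$ and taking real parts gives
$$f(A,B;q)=x+qy-(1+q)g_0 .$$

*Example: where $c(q)$ comes from.* Let $B=E_{12}$ and $A=\operatorname{diag}(a,d)$ with $a,d$ real. Then $BA=dE_{12}$ and $AB=aE_{12}$, so
$$f=d^2+qa^2-(1+q)ad .$$
This is the quadratic form in $(a,d)$ with matrix $\begin{pmatrix}q&-\frac{1+q}2\\-\frac{1+q}2&1\end{pmatrix}$. Its largest eigenvalue is $\frac12\big[(1+q)+\sqrt{(1-q)^2+(1+q)^2}\big]=c(q)$, because $(1-q)^2+(1+q)^2=2(1+q^2)$. Since $\|A\|^2\|B\|^2=a^2+d^2$, an eigenvector gives a pair with $f=c(q)N$. So no constant smaller than $c(q)$ can work, for any $q$ and any $n\ge2$ (pad with zeros).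

The question comes from Dariusz Chruściński, Gen Kimura, Hiromichi Ohno, Tanmay Singal, "One parameter generalization of BW inequality and its application to open quantum dynamics", arXiv:2208.10005 (2022). It is known that $f\le c(q)N$ holds for all $q\in\mathbb R$, and is sharp, if $A$ is normal or if $n=2$. For $q=1$ it is the Böttcher–Wenzel inequality $\|[A,B]\|^2\le2\|A\|^2\|B\|^2$, which holds for all complex matrices of every size. Does the bound hold for all $A,B$, all $n$ and all real $q$? The answer is yes.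

**Theorem 1.** For all $n$, all $A,B\in M_n(\mathbb C)$ and all $\lambda\in[-\tfrac1{\sqrt2},\,1+\tfrac1{\sqrt2}]$,
$$\|AB\|^2+\|BA\|^2\le\|A\|^2\|B\|^2+2\,\|\lambda BA+(1-\lambda)AB\|^2. \tag{2}$$

**Theorem 2.** For all $n$, all $q\in\mathbb R$ and all $A,B\in M_n(\mathbb C)$,
$$f(A,B;q)\le c(q)\,\|A\|^2\|B\|^2. \tag{3}$$

Two values of $\lambda$ can be read by hand. For $\lambda=0$, (2) says $x+y\le N+2y$, that is $x-y\le N$, which is immediate from $x\le N$; this will turn out to be $q=-1$. For $\lambda=\frac12$, (2) says $x+y\le N+\frac12\|AB+BA\|^2$. By the parallelogram law $\|AB+BA\|^2+\|AB-BA\|^2=2(x+y)$, so this is $\|[A,B]\|^2\le2N$, the case $q=1$.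

## 3. Trading the parameter $q$ for $\lambda$

**Step: Theorem 1 implies Theorem 2.** The purpose is to show that, for $|\lambda|<1/\sqrt2$, (2) is exactly (3) for a suitable $q$, and that every $q$ arises. Put
$$a_\lambda=1-2\lambda^2>0,\qquad b_\lambda=1-2\mu^2,\qquad q=b_\lambda/a_\lambda .$$
Since $\lambda+\mu=1$, we have $\lambda^2+\mu^2=1-2\lambda\mu$, so $a_\lambda+b_\lambda=4\lambda\mu$. From $\|T_\lambda\|^2=\lambda^2x+\mu^2y+2\lambda\mu g_0$,
$$x+y-2\|T_\lambda\|^2=a_\lambda x+b_\lambda y-4\lambda\mu g_0=a_\lambda\big(x+qy-(1+q)g_0\big)=a_\lambda f(A,B;q). \tag{4}$$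
Next we compute $a_\lambda c(q)$. Let $\Sigma=a_\lambda+b_\lambda=4\lambda\mu\le1$. Then
$$a_\lambda b_\lambda=1-2(\lambda^2+\mu^2)+4\lambda^2\mu^2=-1+\Sigma+\tfrac14\Sigma^2,$$
$$a_\lambda^2+b_\lambda^2=\Sigma^2-2a_\lambda b_\lambda=2-2\Sigma+\tfrac12\Sigma^2=\tfrac12(2-\Sigma)^2 .$$
As $a_\lambda>0$ and $2-\Sigma>0$, we get $a_\lambda c(q)=\frac12\big[\Sigma+\sqrt{2(a_\lambda^2+b_\lambda^2)}\big]=\frac12[\Sigma+2-\Sigma]=1$. So (2), which by (4) reads $a_\lambda f\le N$, is the same as $f\le c(q)N$.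

Finally, $q$ is continuous in $\lambda\in(-\frac1{\sqrt2},\frac1{\sqrt2})$. As $\lambda\to\frac1{\sqrt2}$ we have $a_\lambda\to0^+$ and $b_\lambda\to2\sqrt2-2>0$, so $q\to+\infty$. As $\lambda\to-\frac1{\sqrt2}$, $b_\lambda\to-2-2\sqrt2<0$ and $q\to-\infty$. By the intermediate value theorem every real $q$ occurs. $\square$

At $\lambda=0$ we get $q=-1$, so $\lambda\in[0,\frac1{\sqrt2})$ already covers all $q\ge-1$.

**Sharpness.** For every $\lambda$ and $n\ge2$ there is equality in (2). Take $B=E_{12}$, $A=\operatorname{diag}(\lambda,\lambda-1,0,\dots,0)$. Then $BA=(\lambda-1)E_{12}$, $AB=\lambda E_{12}$, $T_\lambda=\big(\lambda(\lambda-1)+(1-\lambda)\lambda\big)E_{12}=0$, and $x+y=\lambda^2+(1-\lambda)^2=N$. Hence the bound (3) is attained for every $q$ and every $n\ge2$.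

**What remains.** Exchanging $A$ and $B$ turns $T_\lambda$ into $T_{1-\lambda}$ and leaves the rest of (2) unchanged. So it suffices to prove (2) for $\lambda\in[0,1]$ and for $\lambda=-\ell$ with $0<\ell\le1/\sqrt2$. Padding with zero blocks changes nothing, so let $n\ge3$. For $B=0$ there is nothing to prove, so let $B\ne0$.

## 4. Splitting off the top singular pair of $B$

**Step: exact block formulas.** The purpose is to see how far $x+y$ exceeds $N$, and to find that only one scalar entry of $A$ can cause an excess. Both sides of (2) scale by $|\kappa|^2$ when $B$ is replaced by $\kappa B$, so we may assume that the largest singular value of $B$ is $1$. The singular value decomposition gives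
$$B=he^*+B_2,\qquad |e|=|h|=1,\quad B_2e=0,\quad h^*B_2=0,\quad \|B_2\|_{op}\le1 .$$
Multiplying $B$ by a phase we may assume $c:=e^*h\ge0$. (This number $c$ is not the function $c(q)$, which does not occur again in the proof.) Put
$$s=\sqrt{1-c^2},\quad \beta=\|B_2\|,\quad \|B\|^2=1+\beta^2,\quad \Pi_e=1-ee^*,\quad \Pi_h=1-hh^* .$$
Write $A=(ee^*+\Pi_e)A(hh^*+\Pi_h)$ as
$$A=a\,eh^*+ep_1^*+p_2h^*+A_2,\qquad p_1\perp h,\quad p_2\perp e,\quad A_2=\Pi_eA\Pi_h .$$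
Multiplying out, with $B_2e=0$, $h^*B_2=0$, $e^*p_2=0$, $e^*A_2=0$, $p_1^*h=0$, $A_2h=0$,
$$BA=a\,hh^*+hp_1^*+B_2p_2h^*+B_2A_2,\qquad AB=a\,ee^*+ep_1^*B_2+p_2e^*+A_2B_2 .$$
The four terms of $BA$ are pairwise orthogonal (column space in $\mathbb Ch$ or $h^\perp$, row space in $\mathbb Ch$ or $h^\perp$), and so are those of $AB$ (same with $e$). Hence
$$x=|a|^2+|p_1|^2+|B_2p_2|^2+\|B_2A_2\|^2,\qquad y=|a|^2+|p_2|^2+|B_2^*p_1|^2+\|A_2B_2\|^2 .$$
Subtract $N=(1+\beta^2)(|a|^2+|p_1|^2+|p_2|^2+\|A_2\|^2)$. With $\delta:=x+y-N$,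
$$\delta=(1-\beta^2)|a|^2-\mathcal P_1-\mathcal P_2-\big[(1+\beta^2)\|A_2\|^2-\|B_2A_2\|^2-\|A_2B_2\|^2\big],$$
$$\mathcal P_1=\beta^2|p_1|^2-|B_2^*p_1|^2\ge0,\qquad \mathcal P_2=\beta^2|p_2|^2-|B_2p_2|^2\ge0 ,$$
where the signs follow from $\|B_2\|_{op}\le\beta$. The last bracket is at least $(1+\beta^2-2\|B_2\|_{op}^2)\|A_2\|^2$, and $\|B_2\|_{op}\le\min(1,\beta)$. If $\beta\ge1$, the bracket is $\ge(\beta^2-1)\|A_2\|^2\ge0$, so $\delta\le0$ and (2) is trivial. **From now on $\beta<1$.** Then the bracket is $\ge(1-\beta^2)\|A_2\|^2$ and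
$$\delta\le(1-\beta^2)|a|^2-\mathcal P_1-\mathcal P_2-(1-\beta^2)\|A_2\|^2. \tag{5}$$

**Step: a criterion on $W$.** The purpose is to turn (2), a statement about all $A$, into one inequality about $B$ and $W$ alone. For Hermitian $W$ the product formulas and cyclicity of the trace give
$$\operatorname{tr}(WT_\lambda)=Ka+L_1+L_2+\operatorname{tr}(XA_2), \tag{6}$$
$$K=\lambda h^*Wh+\mu e^*We,\qquad L_1=p_1^*(\lambda Wh+\mu B_2We),\qquad L_2=(\lambda h^*WB_2+\mu e^*W)p_2,$$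
$$X=\Pi_h(\lambda WB_2+\mu B_2W)\Pi_e ,$$
where the projections in $X$ are inserted using $A_2=\Pi_eA_2\Pi_h$.

**Criterion.** Suppose $|L_1|^2\le\kappa_1\mathcal P_1$ and $|L_2|^2\le\kappa_2\mathcal P_2$ for all $p_1\perp h$, $p_2\perp e$, that $K>0$, and that
$$(1-\beta^2)\big(\tfrac12\|W\|^2+\kappa_1+\kappa_2\big)+\|X\|^2\le K^2 . \tag{7}$$
Then (2) holds for this $B$ and $\lambda$ and for every $A$.

*Proof.* By (6) and (1),
$$K|a|\le\tfrac{\|W\|}{\sqrt2}\cdot\sqrt2\|T_\lambda\|+\sqrt{\kappa_1}\sqrt{\mathcal P_1}+\sqrt{\kappa_2}\sqrt{\mathcal P_2}+\tfrac{\|X\|}{\sqrt{1-\beta^2}}\cdot\sqrt{1-\beta^2}\,\|A_2\| .$$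
Cauchy–Schwarz in $\mathbb R^4$ gives
$$K^2|a|^2\le\Big(\tfrac12\|W\|^2+\kappa_1+\kappa_2+\tfrac{\|X\|^2}{1-\beta^2}\Big)\big(2\|T_\lambda\|^2+\mathcal P_1+\mathcal P_2+(1-\beta^2)\|A_2\|^2\big).$$
By (7) the first factor is at most $K^2/(1-\beta^2)$. So $(1-\beta^2)|a|^2\le2\|T_\lambda\|^2+\mathcal P_1+\mathcal P_2+(1-\beta^2)\|A_2\|^2$, and (5) gives $\delta\le2\|T_\lambda\|^2$, which is (2). $\square$

## 5. The projection onto $\operatorname{span}(e,h)$

**Step: the range $0\le\lambda\le1$.** The first thing to try is the test matrix of Section 1. Let $W=R$ be an orthogonal projection of rank $2$ whose range contains $e$ and $h$. Then $Rh=h$ and $Re=e$, so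
$$K=\lambda+\mu=1,\qquad L_1=p_1^*(\lambda h+\mu B_2e)=0,\qquad L_2=(\lambda h^*B_2+\mu e^*)p_2=0,\qquad \tfrac12\|R\|^2=1 .$$
These hold for every real $\lambda$. We may take $\kappa_1=\kappa_2=0$. For $\lambda,\mu\ge0$, also $\|X\|\le\lambda\|RB_2\|+\mu\|B_2R\|\le\beta$. So (7) holds: $(1-\beta^2)+\|X\|^2\le1$. This proves (2) for $\lambda\in[0,1]$.

From here on $\lambda=-\ell$ and $\mu=1+\ell$, with $0<\ell\le\ell_0:=1/\sqrt2$. Now the triangle inequality only gives $\|X\|\le(1+2\ell)\beta$, and we need finer information.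

**Step: $h=e$.** This degenerate case is removed first. Here $s=0$; take $W=ee^*$. Then $K=-\ell+\mu=1$. Further $L_1=-\ell p_1^*e=-\ell p_1^*h=0$, and $L_2=(-\ell e^*B_2+\mu e^*)p_2=0$ because $e^*B_2=h^*B_2=0$ and $e^*p_2=0$. Finally $X=\Pi_h(-\ell ee^*B_2+\mu B_2ee^*)\Pi_e=0$, and (7) reads $\frac12(1-\beta^2)\le1$.

**Step: coordinates for $s>0$.** To compute $X$ we need bases adapted to $e$ and to $h$. Put
$$e_\perp=(h-ce)/s,\qquad h_\perp=-se+ce_\perp .$$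
These are unit vectors with $e_\perp\perp e$, $h_\perp\perp h$, $h=ce+se_\perp$, and
$$\Pi_he=e-ch=-s\,h_\perp,\qquad \Pi_he_\perp=e_\perp-sh=c\,h_\perp .$$
Let $R=ee^*+e_\perp e_\perp^*=hh^*+h_\perp h_\perp^*$ and $j=B_2e_\perp$, which lies in $h^\perp$. For $W=R$ we have $\Pi_hR=h_\perp h_\perp^*$ and $R\Pi_e=e_\perp e_\perp^*$. Since $\Pi_hB_2=B_2=B_2\Pi_e$,
$$X=\mu\,je_\perp^*-\ell\,h_\perp h_\perp^*B_2 . \tag{8}$$

**Step: the case $j\in\mathbb Ch_\perp$.** The purpose is to see when the two terms in (8) partly cancel. Write $h_\perp^*B_2=\eta'e_\perp^*+d^*$ with $d\perp e,e_\perp$ (recall $B_2e=0$). Then $\eta'=h_\perp^*j$, so $j=\eta'h_\perp$ and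
$$X=h_\perp\big((\mu-\ell)\eta'e_\perp^*-\ell d^*\big)=h_\perp(\eta'e_\perp^*-\ell d^*).$$
Hence $\|X\|^2=|\eta'|^2+\ell^2|d|^2\le|B_2^*h_\perp|^2\le\beta^2$, and (7) holds with $W=R$ as before.

## 6. A weighted shift that defeats the projection

If $j$ is not a multiple of $h_\perp$, the projection $R$ can fail. Let $n=3$ with orthonormal basis $e,e_\perp,v$, let $h=e_\perp$ (so $c=0$, $s=1$, $h_\perp=-e$), and
$$B=e_\perp e^*+\beta\,ve_\perp^*,\qquad 0<\beta<1 .$$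
Here $B_2=\beta ve_\perp^*$ and $j=\beta v$. Since $RB_2=0$ and $B_2R=B_2$, we get $X=\mu B_2$, and (7) would read $(1-\beta^2)+\mu^2\beta^2\le1$. This is false because $\mu>1$.

The loss is genuine and is not due to our use of Cauchy–Schwarz. Take $A=ee_\perp^*+b\,e_\perp v^*$ with $b$ real. Then
$$BA=e_\perp e_\perp^*+\beta b\,vv^*,\qquad AB=ee^*+\beta b\,e_\perp e_\perp^*,$$
$$T_\lambda=\mu\,ee^*+(\mu\beta b-\ell)\,e_\perp e_\perp^*-\ell\beta b\,vv^* .$$
Here $\delta=2+2\beta^2b^2-(1+\beta^2)(1+b^2)=(1-\beta^2)(1-b^2)$, while $R$ only yields $2\|T_\lambda\|^2\ge(\operatorname{tr}RT_\lambda)^2=(1+\mu\beta b)^2$. With $\Delta=1-\beta^2+\mu^2\beta^2$,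
$$\delta-(1+\mu\beta b)^2=-\beta^2-2\mu\beta b-\Delta b^2 .$$
At $b=-\mu\beta/\Delta$ this equals $\beta^2(\mu^2-\Delta)/\Delta=\beta^2(\mu^2-1)(1-\beta^2)/\Delta>0$. So for this $A$ the lower bound supplied by $R$ is smaller than $\delta$, and nothing can be concluded.

The projection $R$ does not see the third diagonal entry $-\ell\beta b$ of $T_\lambda$. Move some weight onto it:
$$W=ee^*+(1-\varepsilon)e_\perp e_\perp^*+\varepsilon\,vv^* .$$
In this example $Wh=(1-\varepsilon)h$ and $We=e$, so $L_1=L_2=0$. Moreover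
$$K=1+\ell\varepsilon,\qquad \tfrac12\|W\|^2=1-\varepsilon+\varepsilon^2,\qquad X=\big(\mu(1-\varepsilon)-\ell\varepsilon\big)\beta\,ve_\perp^* .$$
For small $\varepsilon>0$ all three quantities in (7) move in our favor. If $\varepsilon$ is of order $\beta^2$ and we do not even use the gain in $K$ (replace $K^2$ by $1$), then (7) to order $\beta^2$ asks for $-\beta^2-\varepsilon+\mu^2\beta^2\le0$, i.e. $\varepsilon\ge(\mu^2-1)\beta^2=(2\ell+\ell^2)\beta^2$. At $\ell=\ell_0$ the constant is $\sqrt2+\frac12$. We shall use this constant for all $\ell$.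

For general $j$ one more adjustment is needed. Now $v$ is the unit direction of the component of $j$ orthogonal to $e,h$; write $j=\omega(\eta h_\perp+\nu v)$ with $|\omega|=1$, $\eta\ge0$, $\nu>0$. Allow an off-diagonal term $\theta(ve_\perp^*+e_\perp v^*)$ in $W$. Then $Wh=h-s\varepsilon e_\perp+s\theta v$, and since $p_1\perp h$ and $B_2We=B_2e=0$,
$$L_1=-\ell\,p_1^*\Pi_hWh=-\ell\,p_1^*(-sc\varepsilon h_\perp+s\theta v).$$
If $B_2=je_\perp^*$ has rank one, then $\mathcal P_1=|j|^2|p_1|^2-|j^*p_1|^2$ vanishes at $p_1=j$. So $|L_1|^2\le\kappa_1\mathcal P_1$ forces $L_1=0$ at $p_1=j$, that is $\theta\nu=\varepsilon c\eta$. This fixes $\theta$.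

## 7. The tilted test matrix and its linear terms

We are in the **main case**: $s>0$, $j\notin\mathbb Ch_\perp$. Since $j\perp h$, we may write
$$j=\omega(\eta h_\perp+\nu v),\qquad |\omega|=1,\ \eta\ge0,\ \nu>0,\ |v|=1,\ v\perp e,h$$
(so also $v\perp e_\perp,h_\perp$).

**Step: the choice of $W$.** We fix the numbers so that the requirements found above are met. Put
$$u=\nu^2,\quad w=\eta^2+\nu^2=|j|^2\le\beta^2<1,\quad \tau=c^2,\quad m=\sqrt2+\tfrac12,\quad \alpha=\frac uw\in(0,1],$$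
$$\rho=\frac{mw}{1+mw},\quad \varepsilon=\alpha\rho=\frac{mu}{1+mw},\quad \gamma=\alpha+\tau(1-\alpha)\in[\alpha,1],\quad g=\rho\gamma,\quad \theta=\frac{\varepsilon c\eta}\nu .$$
The denominator $1+mw$ keeps $\varepsilon$ below $1$. Since $\gamma=(u+\tau\eta^2)/w$ and $\rho=\varepsilon w/u$, we have $g=\varepsilon(u+\tau\eta^2)/u$. Hence
$$\theta^2+\varepsilon^2=\varepsilon^2\,\frac{u+\tau\eta^2}u=\varepsilon g,\qquad 0<\varepsilon\le g\le\rho<1 . \tag{9}$$
The test matrix, which does not depend on $\ell$, is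
$$W=ee^*+V,\qquad V=(1-\varepsilon)e_\perp e_\perp^*+\varepsilon vv^*+\theta(ve_\perp^*+e_\perp v^*). \tag{10}$$
With $E:=\varepsilon-\varepsilon^2-\theta^2=\varepsilon(1-g)\ge0$ we get $\|W\|^2=1+(1-\varepsilon)^2+\varepsilon^2+2\theta^2=2-2E$, so $\frac12\|W\|^2=1-E$.

**Step: $K$, $L_1$, $L_2$.** The purpose is to find admissible $\kappa_1,\kappa_2$ and to pay for them with the gain in $K^2$. We have $We=e$ and $Wh=h-s\varepsilon e_\perp+s\theta v$. Since $\Pi_he_\perp=ch_\perp$, $\Pi_hv=v$ and $s\theta=sc\varepsilon\,\eta/\nu$,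
$$\Pi_hWh=-sc\,\varepsilon\,r,\qquad r=h_\perp-\frac\eta\nu v,\qquad h^*Wh=1-\varepsilon s^2 .$$
Therefore $K=-\ell(1-\varepsilon s^2)+1+\ell=1+\ell\varepsilon s^2$. Using $p_1\perp h$, $p_2\perp e$, $B_2e=0$ and $B_2=\Pi_hB_2$,
$$L_1=\ell sc\varepsilon\,p_1^*r,\qquad L_2=\ell sc\varepsilon\,r^*B_2p_2 .$$
Let $M=B_2B_2^*$. Inserting $1=e_\perp e_\perp^*+(1-e_\perp e_\perp^*)$ between the factors, $M=jj^*+M'$ with $M'\ge0$ and $\operatorname{tr}M'=\beta^2-|j|^2$. Since $M'\le\operatorname{tr}M'$ as operators, $\beta^2-M\ge|j|^2-jj^*$. Moreover $j^*r=\bar\omega(\eta-\eta)=0$ and $|r|^2=1+\eta^2/\nu^2=w/u$. By Bessel's inequality for the orthogonal vectors $j,r$, for every vector $p$,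
$$\beta^2|p|^2-|B_2^*p|^2\ge|j|^2|p|^2-|j^*p|^2\ge|j|^2\frac{|r^*p|^2}{|r|^2}=u\,|r^*p|^2 .$$
With $p=p_1$ this is $\mathcal P_1\ge u|r^*p_1|^2$. With $p=B_2p_2$ and $\tilde M=B_2^*B_2$, it gives
$$u|r^*B_2p_2|^2\le\langle p_2,\tilde M(\beta^2-\tilde M)p_2\rangle\le\beta^2\langle p_2,(\beta^2-\tilde M)p_2\rangle=\beta^2\mathcal P_2 ,$$
because $0\le\tilde M\le\beta^2$ and the factors commute. So
$$\kappa_1=\ell^2s^2c^2\varepsilon^2/u,\qquad \kappa_2=\beta^2\ell^2s^2c^2\varepsilon^2/u$$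
are admissible. Now $(1-\beta^2)(1+\beta^2)\le1$, $c^2\le1$, $\varepsilon\le mu$, and $\ell m\le\frac{1}{\sqrt2}(\sqrt2+\frac12)<2$. Hence
$$(1-\beta^2)(\kappa_1+\kappa_2)\le\frac{\ell^2s^2\varepsilon^2}u\le\ell^2ms^2\varepsilon\le2\ell s^2\varepsilon,\qquad K^2\ge1+2\ell s^2\varepsilon .$$
So (7) follows from $(1-\beta^2)(1-E)+\|X\|^2\le1$, that is, from
$$J:=\beta^2+(1-\beta^2)E-\|X\|^2\ge0 . \tag{11}$$

**Step: the shape of $X$.** To estimate $\|X\|$ we write it with two small matrices. As $W\Pi_e=V$ and $\Pi_hWB_2=\Pi_hW\Pi_hB_2$,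
$$X=\mu B_2V-\ell GB_2,\qquad G=\Pi_hW\Pi_h=(1-\varepsilon\tau)h_\perp h_\perp^*+\varepsilon vv^*+c\theta(vh_\perp^*+h_\perp v^*).$$
The coefficient of $h_\perp h_\perp^*$ is $s^2+(1-\varepsilon)c^2=1-\varepsilon\tau$, from $\Pi_he=-sh_\perp$ and $\Pi_he_\perp=ch_\perp$.

**Step: only $\ell=\ell_0$ matters.** Here we remove the parameter $\ell$. Since $\mu=1+\ell$, $X=B_2V+\ell(B_2V-GB_2)$ with $V,G$ independent of $\ell$. So $\|X\|^2$ is a convex quadratic in $\ell$ and $J$ is concave in $\ell$. At $\ell=0$: on $\operatorname{span}(e_\perp,v)$ the Hermitian matrix $V$ has trace $1$ and determinant $\varepsilon(1-\varepsilon)-\theta^2=E\ge0$, so its eigenvalues lie in $[0,1]$. Then $\|X\|=\|B_2V\|\le\beta$ and $J\ge(1-\beta^2)E\ge0$. By concavity, if $J\ge0$ at $\ell=\ell_0$ then $J\ge0$ on $[0,\ell_0]$. It remains to prove (11) at $\ell=\ell_0$.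

## 8. Expanding $J$ at $\ell=1/\sqrt2$

From now on $\ell=1/\sqrt2$ and $\mu=1+\ell$. We use
$$m=2\ell+\ell^2,\quad \mu^2=m+1=\tfrac32+\sqrt2,\quad 2\mu\ell=1+\sqrt2=m+\ell^2,\quad 2\mu-\mu^2=1-\ell^2=\tfrac12 .$$
Put $\rho_0=m/\mu^2=1-1/\mu^2=4\sqrt2-5\approx0.6569$ (note $1/\mu^2=6-4\sqrt2$). Since $w<1$, $\rho<m/(1+m)=\rho_0$. Solving $\rho=mw/(1+mw)$ for $w$,
$$w=\frac\rho{m(1-\rho)},\qquad 1-w=\frac{m-\mu^2\rho}{m(1-\rho)} . \tag{12}$$

**Step: facts on $G$.** We need $0\le G\le1$ and the vector $Gj$. On $\operatorname{span}(h_\perp,v)$, by (9),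
$$\det G=\varepsilon-\tau(\varepsilon^2+\theta^2)=\varepsilon(1-\tau g)\ge0,\qquad \operatorname{tr}G=1-\varepsilon\tau+\varepsilon\ge0,$$
$$\det(1-G)=\varepsilon\tau(1-\varepsilon)-\tau\theta^2=\tau E\ge0,\qquad \operatorname{tr}(1-G)=\varepsilon\tau+1-\varepsilon\ge0 .$$
A Hermitian $2\times2$ matrix with nonnegative trace and determinant is positive semidefinite, and $G=0$ on the orthogonal complement. So $0\le G\le1$. Further $c\theta\nu=\varepsilon\tau\eta$ and $c\theta\eta+\varepsilon\nu=\frac\varepsilon\nu(\tau\eta^2+u)=g\nu$. Hence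
$$Gj=\omega\big(\eta h_\perp+g\nu v\big). \tag{13}$$

**Step: column-by-column expansion.** The purpose is to separate the part of $J$ that depends only on $j$ from what the other columns of $B_2$ contribute. Let
$$\xi=B_2v,\qquad z=|\xi|^2,\qquad B'=B_2(\Pi_e-e_\perp e_\perp^*-vv^*),$$
so $\beta^2=w+z+\|B'\|^2$ and $z\le1-w$. Then
$$Xe_\perp=(\mu(1-\varepsilon)-\ell G)j+\mu\theta\,\xi,\qquad Xv=\mu\theta\,j+(\mu\varepsilon-\ell G)\xi,$$
$Xe=0$, and $X$ acts as $-\ell GB'$ on the complement of $e,e_\perp,v$. The two cross terms in $|Xe_\perp|^2+|Xv|^2$ add up, $G$ being Hermitian, to $2\mu\theta\,\Re\langle\xi,(\mu-2\ell G)j\rangle$. Writing $\beta^2+(1-\beta^2)E=E+(1-E)(w+z+\|B'\|^2)$ we get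
$$J=J_0-2\mu\theta\,\Re\langle\xi,(\mu-2\ell G)j\rangle+\big[(1-E-\mu^2\theta^2)z-|(\mu\varepsilon-\ell G)\xi|^2\big]+\big[(1-E)\|B'\|^2-\ell^2\|GB'\|^2\big], \tag{14}$$
$$J_0=w+(1-w)E-|(\mu(1-\varepsilon)-\ell G)j|^2-\mu^2\theta^2w .$$
The last bracket is $\ge0$, since $E\le\varepsilon-\varepsilon^2\le\frac14$, $\ell^2=\frac12$ and $\|G\|_{op}\le1$.

**Step: closed form of $J_0$.** We show that $J_0$ is positive, with an explicit value. By (13) and $\mu-\ell=1$, the vector $(\mu(1-\varepsilon)-\ell G)j$ has coefficients $\omega(1-\mu\varepsilon)\eta$ and $\omega(\mu-\mu\varepsilon-\ell g)\nu$. By (9), $\theta^2=\varepsilon(g-\varepsilon)$. So $|(\mu(1-\varepsilon)-\ell G)j|^2+\mu^2\theta^2w=wD_0$ with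
$$D_0=(1-\alpha)(1-\mu\varepsilon)^2+\alpha(\mu-\mu\varepsilon-\ell g)^2+\mu^2\varepsilon(g-\varepsilon).$$
Expand. The $\mu^2\varepsilon^2$ terms have total coefficient $(1-\alpha)+\alpha-1=0$. The constants give $1-\alpha+\alpha\mu^2=1+m\alpha$. The terms with $\varepsilon$ alone give $-2\mu\varepsilon+2\mu\alpha\varepsilon-2\mu^2\alpha\varepsilon=-2\mu\varepsilon(1+\ell\alpha)$, since $\mu-1=\ell$. Altogether
$$D_0=1+m\alpha-2\mu\varepsilon(1+\ell\alpha)-2\mu\ell\alpha g+2\mu\ell\alpha\varepsilon g+\ell^2\alpha g^2+\mu^2\varepsilon g .$$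
Now $J_0=(1-w)\varepsilon(1-g)-w(D_0-1)$. Insert (12) and $\alpha=\varepsilon/\rho$, so that $w\alpha=\frac{\varepsilon}{m(1-\rho)}$ and $w\varepsilon=\frac{\varepsilon}{m(1-\rho)}\rho$:
$$J_0=\tfrac{\varepsilon}{m(1-\rho)}\Big[(m-\mu^2\rho)(1-g)-m+2\mu\rho+2\mu\ell\varepsilon(1-g)+2\mu\ell g-\ell^2g^2-\mu^2\rho g\Big].$$
In the bracket, $(m-\mu^2\rho)(1-g)=m-\mu^2\rho-mg+\mu^2\rho g$. So $m$ and $\mu^2\rho g$ cancel, $(2\mu-\mu^2)\rho=(1-\ell^2)\rho$, and $(2\mu\ell-m)g=\ell^2g$. Hence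
$$J_0=\tfrac\varepsilon{m(1-\rho)}\Big[(1-\ell^2)\rho+2\mu\ell\varepsilon(1-g)+\ell^2g(1-g)\Big].$$
Dividing the bracket by $\rho$ and using $w=\frac{\rho}{m(1-\rho)}$, $\varepsilon/\rho=\alpha$, $g/\rho=\gamma$,
$$J_0=\varepsilon w\,\Phi,\qquad \Phi=\tfrac12+(1-g)\big((1+\sqrt2)\alpha+\tfrac12\gamma\big). \tag{15}$$

**Step: the terms with $\xi$.** These may be negative, and we bound them from below. The eigenvalues of $\mu\varepsilon-\ell G$ lie in $[\mu\varepsilon-\ell,\mu\varepsilon]$, so $\|\mu\varepsilon-\ell G\|_{op}^2\le\max(\mu^2\varepsilon^2,(\ell-\mu\varepsilon)^2)$. With $E=\varepsilon(1-g)$, $\theta^2=\varepsilon(g-\varepsilon)$ and $\mu^2=m+1$, the first bracket in (14) is at least $\min(\zeta_1,\zeta_2)\,z$, where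
$$\zeta_1=1-\varepsilon(1-g)-\mu^2\varepsilon(g-\varepsilon)-\mu^2\varepsilon^2=1-\varepsilon(1+mg),$$
$$\zeta_2=1-\varepsilon(1-g)-\mu^2\varepsilon(g-\varepsilon)-(\ell-\mu\varepsilon)^2=\tfrac12+\varepsilon(\sqrt2-mg)\ge\tfrac12 .$$
For $\zeta_2$ we used $2\ell\mu=1+\sqrt2$, and for the last inequality $mg\le m\rho_0=5.5-3\sqrt2<\sqrt2$. For the cross term, (13) and $2\ell=\sqrt2$, $\mu-2\ell=1-\ell$ give
$$|(\mu-2\ell G)j|^2=w\big[(1-\alpha)(1-\ell)^2+\alpha Y^2\big],\qquad Y=\mu-\sqrt2\,g .$$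
Put $\Lambda=\mu\theta|(\mu-2\ell G)j|$. The cross term is at least $-2\Lambda\sqrt z\ge-2\Lambda^2-\frac12z$. So $J\ge J_0-2\Lambda^2+\big(\min(\zeta_1,\zeta_2)-\frac12\big)z$. Since $\zeta_2\ge\frac12$, we have $\min(\zeta_1,\zeta_2)-\frac12\ge-\big(\varepsilon(1+mg)-\frac12\big)_+$, where $(\cdot)_+$ denotes the positive part. With $z\le1-w$,
$$J\ge\varepsilon w\,\Psi-\big(\varepsilon(1+mg)-\tfrac12\big)_+(1-w),\quad \Psi=\Phi-2\mu^2(g-\varepsilon)\big[(1-\alpha)(1-\ell)^2+\alpha Y^2\big]. \tag{16}$$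

## 9. A scalar inequality that is affine in $\gamma$

**Step: good variables.** The right side of (16) depends on few numbers; we choose variables in which one of them enters affinely. Let $\chi=\alpha/\gamma\in(0,1]$. Then
$$\alpha=\gamma\chi,\qquad \varepsilon=\alpha\rho=g\chi,\qquad \rho=g/\gamma,$$
and the constraints are $0<g<\rho_0$, $0<\chi\le1$, $g/\rho_0<\gamma\le1$ (the last because $\rho<\rho_0$). Since $\mu^2(1-\ell)^2=(1-\ell^2)^2=\frac14$, putting $F(g)=2\mu^2gY^2=2\mu^2g(\mu-\sqrt2g)^2$ we get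
$$\Psi=\Psi(\gamma)=\tfrac12+(1-g)\gamma\big((1+\sqrt2)\chi+\tfrac12\big)-\tfrac12g(1-\chi)(1-\gamma\chi)-F(g)\,\gamma\chi(1-\chi). \tag{17}$$
For fixed $g$ and $\chi$ this is affine in $\gamma$. We regard (17) as defined for all $\gamma\in[0,1]$.

**Claim 1.** $\Psi(1)\ge\frac54\chi^2$.

*Proof.* First we bound $F$ by a tangent line. From $F=2\mu^2(\mu^2g-2\sqrt2\mu g^2+2g^3)$, $F''(g)=2\mu^2(12g-4\sqrt2\mu)$. On $[0,\rho_0]$ this is negative because $12\rho_0<7.9<9.6<4+4\sqrt2=4\sqrt2\mu$. At $g=\frac12\in[0,\rho_0]$, $Y=\mu-\frac{\sqrt2}2=1$, so $F(\frac12)=\mu^2$. Also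
$$F'(\tfrac12)=2\mu^2\big(\mu^2-2\sqrt2\mu+\tfrac32\big)=2\mu^2(1-\sqrt2)=(3+2\sqrt2)(1-\sqrt2)=-(1+\sqrt2).$$
By concavity $F(g)\le\mu^2-(1+\sqrt2)(g-\frac12)=2+\frac32\sqrt2-(1+\sqrt2)g$. Setting $\gamma=1$ in (17) and collecting terms,
$$\Psi(1)=1-g+\chi(1+\sqrt2-\sqrt2g)-\tfrac12g\chi^2-F(g)\,\chi(1-\chi)$$
$$\ge1-g+\chi(1+\sqrt2-\sqrt2g)-\tfrac12g\chi^2-\big(2+\tfrac32\sqrt2-(1+\sqrt2)g\big)\chi(1-\chi).$$
The last expression is affine in $g$ with slope
$$-1-\sqrt2\chi-\tfrac12\chi^2+(1+\sqrt2)(\chi-\chi^2)=-1+\chi-\big(\tfrac32+\sqrt2\big)\chi^2<0 ,$$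
so it is at least its value at $g=\rho_0=4\sqrt2-5$. There the constant term is $1-\rho_0=6-4\sqrt2$. The coefficient of $\chi$ is $1+\sqrt2-2-\frac32\sqrt2+\rho_0=-(6-\frac72\sqrt2)$. The coefficient of $\chi^2$ is $2+\frac32\sqrt2-(\frac32+\sqrt2)\rho_0=2+\frac32\sqrt2-m=\frac32+\frac12\sqrt2$, because $(\frac32+\sqrt2)\rho_0=\mu^2\rho_0=m$. Thus
$$\Psi(1)-\tfrac54\chi^2\ge(6-4\sqrt2)-\big(6-\tfrac72\sqrt2\big)\chi+\big(\tfrac14+\tfrac12\sqrt2\big)\chi^2 .$$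
The leading coefficient is positive, and the discriminant is
$$\big(6-\tfrac72\sqrt2\big)^2-4(6-4\sqrt2)\big(\tfrac14+\tfrac12\sqrt2\big)=\big(\tfrac{121}2-42\sqrt2\big)-(8\sqrt2-10)=\tfrac{141}2-50\sqrt2<0,$$
because $141^2=19881<20000=(100\sqrt2)^2$. So the right side is positive. $\square$

**Claim 2.** $\Psi(\gamma)\ge0$ for all $\gamma\in[0,1]$.

*Proof.* $\Psi(0)=\frac12-\frac12g(1-\chi)>0$, $\Psi(1)\ge0$ by Claim 1, and $\Psi$ is affine. $\square$

**Step: conclusion when $\varepsilon(1+mg)\le\frac12$.** Then the positive part in (16) vanishes and $J\ge\varepsilon w\Psi\ge0$ by Claim 2.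

**Step: conclusion when $\varepsilon(1+mg)>\frac12$.** We clear denominators so that the whole bound becomes affine in $\gamma$. Multiply the right side of (16) by $m(1-\rho)\gamma>0$. By (12), $m(1-\rho)\gamma\cdot\varepsilon w=\varepsilon\rho\gamma=\chi g^2$ and $m(1-\rho)\gamma(1-w)=(m-\mu^2\rho)\gamma=m\gamma-\mu^2g$. So we must show
$$H(\gamma):=\chi g^2\,\Psi(\gamma)-\big(\chi g(1+mg)-\tfrac12\big)(m\gamma-\mu^2g)\ge0\qquad\text{for }\gamma\in[g/\rho_0,1].$$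
For fixed $g,\chi$ the function $H$ is affine in $\gamma$, so the two endpoints suffice.

*At $\gamma=g/\rho_0$:* $m\gamma=\mu^2g$, so $H=\chi g^2\Psi\ge0$ by Claim 2.

*At $\gamma=1$:* dividing by $\chi g$, $H(1)\ge0$ means $g\Psi(1)\ge\big(1+mg-\frac1{2\chi g}\big)(m-\mu^2g)$. By Claim 1 it is enough that
$$\tfrac54g\chi^2+\frac{m-\mu^2g}{2g\chi}\ge(1+mg)(m-\mu^2g), \tag{18}$$
where $m-\mu^2g>0$ because $g<\rho_0$. We eliminate $\chi$ by AM–GM in the form $a\chi^2+\frac b{2\chi}+\frac b{2\chi}\ge3\big(\frac{ab^2}4\big)^{1/3}$, with $a=\frac54g$ and $b=\frac{m-\mu^2g}{2g}$. The left side of (18) is at least $3\Big(\frac{5(m-\mu^2g)^2}{64g}\Big)^{1/3}$. Cubing and dividing by $(m-\mu^2g)^2$, (18) follows from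
$$g(1+mg)^3(m-\mu^2g)\le\tfrac{135}{64} . \tag{19}$$
To prove (19), let $k=9-4\sqrt2=3+1/\mu^2$. Then $k\mu^2=3\mu^2+1=4+3m$ and $km=3m+\rho_0=7\sqrt2-\frac72$. The five positive numbers $4g$, $1+mg$ (three times) and $k(m-\mu^2g)$ have the sum
$$4g+3+3mg+km-(4+3m)g=3+km=7\sqrt2-\tfrac12<9.4 ,$$
independent of $g$. By AM–GM their product $4k\,g(1+mg)^3(m-\mu^2g)$ is at most $(9.4/5)^5=1.88^5<23.5$. As $4k=36-16\sqrt2>13.3$,
$$g(1+mg)^3(m-\mu^2g)<\frac{23.5}{13.3}<1.8<\frac{135}{64}\approx2.109 .$$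
So (19) and (18) hold, $H\ge0$, and $J\ge0$ in all cases. This proves (11) at $\ell=\ell_0$, hence on $(0,\ell_0]$. With the criterion, (2) holds for $\lambda=-\ell$. Together with Section 5 and the exchange $A\leftrightarrow B$, Theorem 1 follows, and by Section 3 so does Theorem 2. $\blacksquare$

## 10. Quadratic inequalities for $\|[A,B]\|$, $\|AB\|$ and $\|BA\|$

Theorem 1 exceeds Theorem 2 only by the exchange $A\leftrightarrow B$ and the endpoints, but choosing $\lambda$ in terms of $A$ and $B$ gives inequalities that are quadratic in the data. Put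
$$C=BA-AB,\quad r_1=\Re\langle C,BA\rangle,\quad r_2=-\Re\langle C,AB\rangle,\quad S=\|C\|^2=r_1+r_2,\quad D=x-y=r_1-r_2 .$$
The last equality holds because $\Re\langle BA-AB,BA+AB\rangle=x-y$.

**Corollary 3.**
1. If $-\frac1{\sqrt2}S\le r_2\le(1+\frac1{\sqrt2})S$ (in particular if $r_1,r_2\ge0$), then
$$\big(\Re\langle C,AB\rangle\big)^2+\big(\Re\langle C,BA\rangle\big)^2\le\|[A,B]\|^2\,\|A\|^2\|B\|^2 .$$
2. (Refined Böttcher–Wenzel inequality) For all $A,B$,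
$$\|[A,B]\|^2\le N+\sqrt{N^2-(\|AB\|^2-\|BA\|^2)^2}\,.$$
3. If $|D|\ge N/\sqrt2$, then also $\|[A,B]\|^2\ge N-\sqrt{N^2-D^2}$.

*Proof of 1.* If $S=0$ then $C=0$ and both sides vanish. Otherwise use the $\lambda$ that minimizes $\|T_\lambda\|$. Since $T_\lambda=AB+\lambda C$, $\|T_\lambda\|^2=y-2\lambda r_2+\lambda^2S$. At $\lambda=r_2/S$, which lies in the range of Theorem 1 by hypothesis, this is $y-r_2^2/S$. Then (2) reads $x-y+2r_2^2/S\le N$. Multiplying by $S=r_1+r_2$ and using $x-y=r_1-r_2$, we get $(r_1+r_2)(r_1-r_2)+2r_2^2=r_1^2+r_2^2\le SN$.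

*Proof of 2 and 3.* We parametrize $\lambda$ by an angle. With $\lambda=(1-t)/2$, $T_\lambda=\frac12(AB+BA)-\frac t2C$. By the parallelogram law $\|AB+BA\|^2=2(x+y)-S$, and $\Re\langle AB+BA,C\rangle=D$. So
$$x+y-2\|T_\lambda\|^2=x+y-\tfrac12\big(2(x+y)-S-2tD+t^2S\big)=tD+\tfrac12(1-t^2)S .$$
Thus (2) reads $tD+\frac12(1-t^2)S\le N$. Put $t=\tan(\psi/2)$ and multiply by $2\cos^2(\psi/2)=1+\cos\psi$:
$$S\cos\psi+D\sin\psi\le N(1+\cos\psi). \tag{20}$$
The range of $\lambda$ in Theorem 1 is $|t|\le1+\sqrt2=\tan\frac{3\pi}8$, so (20) is valid for $|\psi|\le\frac{3\pi}4$. Also $|D|\le N$, because $0\le x,y\le N$.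

Let $|D|<N$. Choose $\psi$ with $|\psi|<\frac\pi2$ and $D=N\sin\psi$. Then (20) becomes $S\cos\psi\le N(\cos\psi+\cos^2\psi)$, and dividing by $\cos\psi>0$ gives $S\le N(1+\cos\psi)=N+\sqrt{N^2-D^2}$, which is 2. If moreover $|D|\ge N/\sqrt2$, choose instead $\frac\pi2<|\psi|\le\frac{3\pi}4$ with $D=N\sin\psi$. Now $\cos\psi<0$, and dividing reverses the inequality: $S\ge N(1+\cos\psi)=N-\sqrt{N^2-D^2}$, which is 3.

Let $|D|=N$. Since $0\le x,y\le N$, one of $AB,BA$ vanishes and the other has squared norm $N$. So $S=N$, and 2 and 3 both hold. $\square$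

Nothing is claimed here about (2) for general $A,B$ when $\lambda$ lies outside $[-\frac1{\sqrt2},1+\frac1{\sqrt2}]$. The range of Theorem 1 is exactly what is needed for all $q\in\mathbb R$ together with the exchange of $A$ and $B$.
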